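\title{Online metric allocation on hierarchically separated trees\\ via perturbed work functions}

\begin{abstract}
In the online metric allocation problem, one unit of a divisible resource is spread over the points of an $n$-point metric space. At each time every point announces a convex non-increasing cost for the amount that it holds, and the algorithm may reallocate, paying the earth mover distance. We prove that a single online algorithm is $600\ln n$-competitive on every $n$-point hierarchically separated tree metric, and that the order $\log n$ cannot be improved on the uniform metric. The algorithm adds to the work function independent truncated-exponential linear penalties at the light nodes of a tree and plays the expected minimizer. Its movement is bounded by integration by parts in the penalties.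
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $(M,d)$ be a metric space with $n\ge2$ points. An \emph{allocation} is a point of the simplex $\Delta=\{x\in\mathbb R_+^M:\sum_{i}x_i=1\}$. A \emph{transport plan} from $x$ to $x'$ is a nonnegative matrix $(\mu_{ij})_{i,j\in M}$ with row sums $x_i$ and column sums $x'_j$, and the \emph{earth mover distance} $W_d(x,x')$ is the minimum of $\sum_{i,j}\mu_{ij}\,d(i,j)$ over such plans: sending an amount $\epsilon$ from $i$ to $j$ costs $\epsilon\,d(i,j)$.

In the \emph{online metric allocation problem} (MAP) an initial allocation $x(0)\in\Delta$ is given. At each time $t=1,2,\dots$ a \emph{request} $c_t=(c_{t,i})_{i\in M}$ arrives, where each $c_{t,i}\colon[0,1]\to\mathbb R_+$ is finite-valued, convex and non-increasing. The algorithm then chooses $x(t)\in\Delta$ and pays the \emph{service cost} $c_t(x(t))$, where $c_t(y):=\sum_i c_{t,i}(y_i)$, and the \emph{movement cost} $W_d(x(t-1),x(t))$. An \emph{online algorithm} is a rule that determines $x(t)$ from the metric, $x(0)$ and $c_1,\dots,c_t$; we make no claim on running time. For a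 finite sequence $c_1,\dots,c_T$, let $\mathrm{OPT}$ be the infimum of the total cost (service plus movement) over all sequences $y(1),\dots,y(T)\in\Delta$ that start from $y(0)=x(0)$. The algorithm is \emph{$\rho$-competitive} on $(M,d)$ if its total cost is at most $\rho\cdot\mathrm{OPT}+A$ for every finite request sequence, where $A$ may depend on the metric, on $n$ and on $x(0)$, but not on the requests.

Monotonicity says that more resource never hurts a point, and convexity says that returns diminish. The example to keep in mind is $c(x)=\alpha(\theta-x)^+$: the point asks for mass $\theta$ and charges $\alpha$ per missing unit. The threshold $\theta$ may be arbitrarily small, so an algorithm has to behave well at every scale of mass at once. With linear non-decreasing costs $c_{t,i}(x)=\alpha_{t,i}x$, $\alpha_t\in\mathbb R_+^M$, the same model is randomized metrical task systems (MTS), and Bansal and Coester \cite{BC} show that MAP with non-decreasing convex costs is equivalent to MAP with non-increasing convex costs.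

A \emph{hierarchically separated tree} (HST) metric is the shortest-path metric, restricted to the leaves, of a rooted tree with positive edge weights in which the weight of every edge is at least $2$ times the weight of each of its child edges; the points of $M$ are the leaves. A weighted star is an HST of depth one, and the uniform metric is a star with equal weights. Two results recorded in \cite{BC} frame the question: MAP admits an $O(\log n)$-competitive algorithm on $n$-point weighted stars, and MTS admits $O(\log n)$-competitive algorithms on HSTs. So the bound $O(\log n)$ holds for convex costs at depth one and for linear costs at every depth. The problem, from \cite{BC}, is whether it holds for convex costs at every depth: \emph{are there an absolute constant $C$ and a single online algorithm, receiving the metric as input, that is $C\log n$-competitive for MAP on every $n$-point HST metric, $n\ge2$?} The two known cases suggest a positive answer. The difficulty is that an HST can have depth $n-1$ with two children at each internal node, so an argument that pays even a fixed constant for each level proves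 nothing better than a linear bound.

\subsection{Results}

The answer is yes. Logarithms written $\ln$ are natural, and $\mathrm{poly}(n)$ is a fixed polynomial in $n$.

\begin{theorem}\label{thm:hst}
There is one online algorithm which, given any $n$-point HST metric, $n\ge2$, is $600\ln n$-competitive for MAP with non-increasing convex finite-valued costs. The additive constant is at most $\mathrm{poly}(n)\,(1+\operatorname{diam})$.
\end{theorem}

A metric $D$ is an \emph{ultrametric} if $D(i,k)\le\max(D(i,j),D(j,k))$ for all $i,j,k$. Theorem~\ref{thm:hst} is deduced from the following statement.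

\begin{theorem}\label{thm:ultra}
Let $D$ be an ultrametric on $n\ge2$ points whose nonzero distances are integer powers of $4$, and let all costs be continuous, convex and non-increasing. There is an online algorithm with
\[
\text{service}\le\mathrm{OPT}+A,\qquad \text{movement}\le 37\ln n\cdot\mathrm{OPT}+A,\qquad A\le\mathrm{poly}(n)\operatorname{diam}(D).
\]
\end{theorem}

Section~\ref{sec:uniform} treats the uniform metric: it proves a lower bound $\ln n$ and shows the method on two points and then on $n$ points. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:hst} to Theorem~\ref{thm:ultra}, which is proved in Sections~\ref{sec:algorithm}--\ref{sec:movement}. Section~\ref{sec:consequences} relates MAP to MTS and derives bounds for general metrics and for fractional $k$-server; the main proof does not use it.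

We use the following standard properties of $W_d$, which is a metric on $\Delta$.
\begin{itemize}
\item[(W1)] $W_d(x,x')\le\frac12\|x-x'\|_1\operatorname{diam}(d)$: leave $\min(x_i,x'_i)$ in place at each $i$ and move the rest. In particular $W_d$ is continuous.
\item[(W2)] $W_d$ is jointly convex in $(x,x')$, because an average of plans is a plan between the averages.
\item[(W3)] If $\pi\in\mathbb R^M$ satisfies $|\pi_i-\pi_j|\le d(i,j)$ for all $i,j$, then $|\langle\pi,x\rangle-\langle\pi,x'\rangle|=|\sum_{i,j}\mu_{ij}(\pi_i-\pi_j)|\le W_d(x,x')$ for an optimal plan $\mu$. By linear programming duality, $W_d(x,x')$ is the maximum of $\langle\pi,x-x'\rangle$ over such $\pi$.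
\end{itemize}

\section{The uniform metric}\label{sec:uniform}

\subsection{A lower bound}

Let $H_m=1+\frac12+\dots+\frac1m$, so that $H_{n-1}\ge\int_1^n du/u=\ln n$.

\begin{proposition}\label{prop:lower}
On the $n$-point uniform metric every $\rho$-competitive online algorithm for MAP has $\rho\ge H_{n-1}\ge\ln n$.
\end{proposition}

\begin{proof}
Let all distances be $1$ and put $k=n-1$. At each time a uniformly random point $i$, independent of the past, receives the cost $(\frac1k-x)^+$, and all other costs are $0$. The resource suffices to satisfy $n-1$ points, but never all $n$.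

If $i$ is requested at time $t$, the algorithm moves at least $(x_i(t)-x_i(t-1))^+$ into $i$, so it pays at least $(x_i(t)-x_i(t-1))^++(\frac1k-x_i(t))^+\ge(\frac1k-x_i(t-1))^+$. Given the past, the expectation of this is at least $\frac1n\sum_i(\frac1k-x_i(t-1))=\frac1n(\frac nk-1)=\frac1{nk}$. The expected online cost up to time $T$ is thus at least $\frac T{nk}$.

Cut time into phases: the first starts at time $1$, and a new phase starts with the request that would be the $n$-th distinct point of the current phase. When $m$ distinct points have appeared in a phase, each further request is new with probability $\frac{n-m}n$, independently of the past. The time from the start of a phase to the start of the next is therefore a sum of independent geometric waiting times with means $\frac n{n-m}$, $1\le m\le n-1$, and phase lengths are i.i.d.\ with mean $nH_{n-1}$. By the elementary renewal theorem, the number $N_T$ of phases started by time $T$ satisfies $\mathbb EN_T/T\to1/(nH_{n-1})$. In each phase, including the last unfinished one, some point is not requested. An offline solution that holds $\frac1k$ at each of the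 other points throughout the phase pays no service; it pays at most $1$ to reach its first allocation and at most $\frac1k$ at each later phase. So $\mathrm{OPT}\le1+N_T/k$, and $\rho$-competitiveness gives $\frac T{nk}\le\rho(1+\mathbb EN_T/k)+A$. Divide by $T$ and let $T\to\infty$.
\end{proof}

\subsection{Work functions}\label{sec:work}

Let the metric be arbitrary and the costs continuous. The \emph{work functions} are $w_0(y)=W_d(x(0),y)$ and
\begin{equation}\label{eq:work}
w_t(y)=\min_{y'\in\Delta}\big[w_{t-1}(y')+c_t(y')+W_d(y',y)\big].
\end{equation}
By induction each $w_t$ is finite and continuous: if $w_{t-1}$ is continuous, the minimum is attained by compactness, and $w_t$ is a minimum of functions of $y$ that are $1$-Lipschitz for $W_d$. Unfolding the recursion, with $y(0)=x(0)$,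
\begin{equation}\label{eq:unfold}
w_t(y)=\min_{y(1),\dots,y(t)}\Big[\sum_{s=1}^t\big(W_d(y(s-1),y(s))+c_s(y(s))\big)+W_d(y(t),y)\Big].
\end{equation}
Thus $w_t(y)$ is the cheapest way to serve the first $t$ requests and end at $y$, and $\mathrm{OPT}=\min_y[w_{T-1}(y)+c_T(y)]$ for a sequence of length $T\ge1$.

The first rule to try is to play a minimizer of $w_{t-1}+c_t$. It may move far too much. Take two points at distance $1$, let $y\in[0,1]$ be the mass at point $2$, and start at $y=0$, so $w_0(y)=y$. Let the service costs be $(1+\epsilon)(1-y)$, then $2\epsilon y$, then $2\epsilon(1-y)$, then $2\epsilon y$, and so on; these are non-increasing costs at the points $2,1,2,1,\dots$. The functions $w_{t-1}+c_t$ are $1+\epsilon-\epsilon y$, $1+\epsilon+\epsilon y$, $1+3\epsilon-\epsilon y,\dots$; they are $1$-Lipschitz, hence equal to $w_t$. The minimizer jumps between $1$ and $0$ at every step, while $\mathrm{OPT}=1+(T-1)\epsilon$. Now add a penalty $\tau y$ with $\tau$ uniform on $[0,\frac34]$. The slopes become $\tau\mp\epsilon$, the minimizer jumps only when $\tau<\epsilon$, and the \emph{expected} minimizer moves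 $\frac43\epsilon$ per step. This is the algorithm.

\subsection{Two points}\label{sec:two}

We analyze this rule for arbitrary continuous requests on two points at distance $1$, assuming for simplicity that each request has one nonzero cost function. Let $a=\frac34$, let $\tau$ have a smooth density $g$ on $[0,a]$, and put $V_0(\tau)=\tau y(0)$, where $y(0)$ is the initial mass at point $2$, and
\[
V_t(\tau)=\min_{y}\big[w_{t-1}(y)+c_t(y)+\tau y\big].
\]
Three facts drive the analysis.

(i) \emph{Values telescope.} For $0\le\tau\le1$ we have $\min_y(|y'-y|+\tau y)=\tau y'$, and so $\min_y[w_t(y)+\tau y]=V_t(\tau)$ by \eqref{eq:work}. Hence $V_{t-1}$ and $V_t$ are the minima of $w_{t-1}(y)+\tau y$ before and after $c_t$ is added. So $F_t:=V_t-V_{t-1}\ge0$ and $\sum_tF_t(\tau)=V_T(\tau)-V_0(\tau)\le\mathrm{OPT}+\tau$.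

(ii) \emph{Minimizers are derivatives.} $V_t$ is concave, and a minimizer $y$ at $\tau$ satisfies $V_t(\tau')\le V_t(\tau)+(\tau'-\tau)y$ for all $\tau'$. So wherever $V_t$ is differentiable the minimizer is unique and equals $Y_t=V_t'(\tau)$.

(iii) \emph{A request attracts mass.} Let $y$ be the unique minimizer of a function $\Phi$, let $c$ be non-increasing, and let $y'$ minimize $\Phi+c$. If $y'<y$, then $\Phi(y')+c(y')\le\Phi(y)+c(y)\le\Phi(y)+c(y')$, so $y'$ minimizes $\Phi$, which is impossible. So $Y_t\ge Y_{t-1}$ for a request at point $2$, and by symmetry $Y_t\le Y_{t-1}$ for a request at point $1$.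

Play $y(t)=\mathbb EY_t$, and let $P$ and $N$ be the total increase and the total decrease of $y(t)$. Since $|P-N|\le1$, the movement is at most $2P+1$. By (iii) increases occur only at requests at point $2$, and by (ii) and integration by parts such an increase equals
\begin{equation}\label{eq:ibp2}
\int_0^aF_t'\,g=F_t(a)g(a)-F_t(0)g(0)-\int_0^aF_t\,g'.
\end{equation}
For the uniform density $g=1/a$ this is at most $F_t(a)/a$, so (i) gives $P\le(\mathrm{OPT}+a)/a$, and the movement is at most $\frac83\mathrm{OPT}+3$.

Identity \eqref{eq:ibp2} converts movement into increments of an optimal value, and it does not see the scale of the masses. For example, if $y(0)=0$ and the first cost is $\alpha(\theta-y)^+$ with $1\le\alpha\le\frac74$, then $F_1(\tau)=\theta\min(\alpha,1+\tau)$ and $y(1)=\theta\Pr[\tau<\alpha-1]$: both sides are proportional to $\theta$.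

\subsection{Where the logarithm comes from}\label{sec:star}

Take $n$ points at mutual distance $1$ and independent penalties $\tau_2,\dots,\tau_n$ with density $g$ on $[0,a]$; point $1$ has none. Grant the analogues of (i)--(iii), which are proved in Sections~\ref{sec:algorithm} and~\ref{sec:substitutes}; the analogue of (iii) says that a request at $r$ lowers the mass at every other point. Let $P_i$ be the total gain of point $i$, which occurs at requests at $i$. The movement is $\sum_iP_i$. Each loss of point $1$ is at most the simultaneous gain of the requested point, so $P_1\le\sum_{i\ge2}P_i+1$, and it suffices to bound $P_i$ for $i\ge2$. If $-g'/g\le\lambda$, then \eqref{eq:ibp2} in the variable $\tau_i$ gives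
\[
P_i\le\lambda\sum_{t:\,\text{request at }i}\mathbb EF_t\;+\;g(a)\sum_{t:\,\text{request at }i}\mathbb E\big[F_t\,\big|\,\tau_i=a\big].
\]
The first terms add up over $i$ to at most $\lambda\sum_t\mathbb EF_t\le\lambda(\mathrm{OPT}+1)$. The second terms are conditioned on different events for different $i$, so they do not combine into one telescoping sum; each is bounded separately by $g(a)(\mathrm{OPT}+1)$. The resulting factor is $\lambda+(n-1)g(a)$, which for the uniform density is linear in $n$. We want $g(a)$ small for given $\lambda$. From $-g'/g\le\lambda$ we get $g(u)\le g(a)e^{\lambda(a-u)}$, and integration gives $g(a)\ge\lambda/(e^{\lambda a}-1)$, with equality for the exponential density truncated to $[0,a]$. With $\lambda a=2\ln n$ the factor is $\lambda\big(1+\frac{n-1}{n^2-1}\big)=O(\log n)$.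

On a deep tree three problems appear. The penalties must stay $1$-Lipschitz for the metric, as in (i), and yet be spread out at every scale of distance; we put one penalty on each tree node, of the size of its parent's diameter. The logarithms of all levels must add up to $O(\log n)$; we tie the rate at a node to the fraction of its parent's points that it contains, and give no penalty to the largest child. Finally, the boundary terms at $\tau=a$ no longer telescope below the root; this is the main work of Section~\ref{sec:movement}.

\section{Reduction to ultrametrics and continuous costs}\label{sec:reduction}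

\begin{lemma}\label{lem:round}
For every HST metric $d$ there is an ultrametric $D$ on the same points, with nonzero distances integer powers of $4$, such that $\frac14d\le D\le4d$.
\end{lemma}

\begin{proof}
Let $\eta_v$ be the weight of the edge from a node $v$ to its parent. For leaves $i\ne j$ with lowest common ancestor (lca) $p$, let $v,v'$ be the children of $p$ above $i$ and $j$, and put $d'(i,j)=\max(\eta_v,\eta_{v'})$ and $d'(i,i)=0$. Weights at least halve going down, so the path from $p$ to $i$ has length in $[\eta_v,2\eta_v)$, and $d'\le\eta_v+\eta_{v'}\le d(i,j)<2\eta_v+2\eta_{v'}\le4d'$.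

To see that $d'$ is an ultrametric, take distinct $i,j,k$. If they lie below three different children of one node, with weights $\eta,\eta',\eta''$, then $\max(\eta,\eta'')\le\max(\max(\eta,\eta'),\max(\eta',\eta''))$, in any order. Otherwise, after renaming, $\mathrm{lca}(i,j)$ is strictly below $p=\mathrm{lca}(i,k)=\mathrm{lca}(j,k)$. If $v$ is the child of $p$ above $i$ and $j$, then $d'(i,k)=d'(j,k)\ge\eta_v$ and $d'(i,j)\le\eta_v/2$; the two largest distances are equal, which is the ultrametric inequality.

Let $D(i,j)$ be the least integer power of $4$ that is at least $d'(i,j)$, and $D(i,i)=0$. A nondecreasing function commutes with $\max$, so $D$ is an ultrametric, and $d'\le D<4d'$ for distinct points gives $\frac14d\le D\le4d$.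
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hst} from Theorem~\ref{thm:ultra}]
A finite convex non-increasing $c\colon[0,1]\to\mathbb R_+$ is continuous on $(0,1)$, and also at $1$, because $c(1)\le c(u)\le(1-u)c(0)+uc(1)$. It may jump at $0$. Let $\bar c=c$ on $(0,1]$ and $\bar c(0)=\lim_{u\downarrow0}c(u)\le c(0)$; then $\bar c\le c$ is continuous, convex, non-increasing and nonnegative.

Given the HST metric $d$, let $D$ be as in Lemma~\ref{lem:round}, and let $x(t)$ be the allocations of the algorithm of Theorem~\ref{thm:ultra} for $D$ and the requests $\bar c_t$. They may put mass $0$ where $c$ jumps, so we play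
\[
\hat x(t)=(1-\epsilon_t)x(t)+\tfrac{\epsilon_t}n\mathbf 1,
\]
where $\epsilon_0=0$ and $\epsilon_t$ is the largest number $2^{-m}$, $m\ge t$ an integer, with $\bar c_t(\hat x(t))\le\bar c_t(x(t))+2^{-t}$; it exists by continuity. All coordinates of $\hat x(t)$ are positive for $t\ge1$, so $c_t(\hat x(t))=\bar c_t(\hat x(t))$, and the service cost grows by at most $1$. By (W1), $W_d(x(t),\hat x(t))\le\epsilon_t\operatorname{diam}(d)$, so the movement in $d$ grows by at most $\sum_t(\epsilon_{t-1}+\epsilon_t)\operatorname{diam}(d)\le2\operatorname{diam}(d)$.

Since $D\le4d$ and $\bar c\le c$, the optimum for $(D,\bar c)$ is at most $4\,\mathrm{OPT}$, where $\mathrm{OPT}$ refers to $(d,c)$. Since $d\le4D$, movement in $d$ is at most $4$ times movement in $D$. The total cost is therefore at most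
\[
(4+4\cdot37\cdot4\ln n)\,\mathrm{OPT}+5A+1+2\operatorname{diam}(d)\le600\ln n\cdot\mathrm{OPT}+\mathrm{poly}(n)(1+\operatorname{diam}(d)),
\]
because $4\cdot37\cdot4=592$, $4\le8\ln n$ for $n\ge2$, and $\operatorname{diam}(D)\le4\operatorname{diam}(d)$.
\end{proof}

\subsection*{The tree of an ultrametric}

Until the end of Section~\ref{sec:movement}, $D$ and the costs are as in Theorem~\ref{thm:ultra}, $M=\{1,\dots,n\}$, and work functions are taken with respect to $D$. We build a rooted tree whose nodes are subsets of $M$. The root is $M$. A node $p$ with $|p|\ge2$ is \emph{internal}; with $D_p$ its diameter, the relation $D(i,j)\le D_p/4$ is an equivalence relation on $p$ by the ultrametric inequality, and its classes are the children of $p$. Singletons are the leaves, identified with the points, and have diameter $0$. Write $p(v)$ for the parent of $v$. Then $D_v\le D_{p(v)}/4$, so every internal node has at least two children; hence there are at most $n-1$ internal and at most $2n-2$ non-root nodes. Points in different children of $p$ have distance in $(D_p/4,D_p]$, hence equal to $D_p$. For a vector $x\in\mathbb R^M$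 and a node $v$ put $x_v=\sum_{i\in v}x_i$.

Give the edge $(v,p(v))$ the length $\frac12(D_{p(v)}-D_v)$. The lengths on the path from a leaf up to $p$ add up to $D_p/2$, so $D$ is the path metric of this tree, and
\begin{equation}\label{eq:tree}
W_D(x,x')=\sum_{v\ne\mathrm{root}}\tfrac12(D_{p(v)}-D_v)\,|x_v-x'_v|.
\end{equation}
Indeed, every plan carries at least $|x_v-x'_v|$ across the edge above $v$. Conversely, match surplus with deficit as far as possible inside each node, from the leaves up; what is left unmatched in $v$ has one sign and total $|x_v-x'_v|$, and only this crosses the edge above $v$.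

For each internal $p$ fix a child $h(p)$ of maximal cardinality (among several, the one with the smallest point), the \emph{heavy} child. The other children form the nonempty set $L(p)$ of \emph{light} children, and $L=\bigcup_pL(p)$. A light node $v$ has $q_v:=|v|/|p(v)|\le\frac12$, because $|v|\le|h(p(v))|$ and the two sets are disjoint.

\section{The algorithm and its service cost}\label{sec:algorithm}

\subsection{Penalties}

For $v\in L$ let
\[
a_v=\tfrac34D_{p(v)},\qquad\kappa_v=2\ln(1/q_v)>0,\qquad\lambda_v=\kappa_v/a_v,\qquad b_v=\frac{\kappa_v}{e^{\kappa_v}-1},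
\]
and let $\tau=(\tau_v)_{v\in L}$ have independent coordinates, $\tau_v\in[0,a_v]$ with density
\[
g_v(u)=\frac{\lambda_ve^{-\lambda_vu}}{1-e^{-\kappa_v}},\qquad\text{so that}\qquad g_v'=-\lambda_vg_v,\quad g_v(a_v)=\frac{b_v}{a_v}.
\]
On the uniform metric with distance $1$ this is the choice of Section~\ref{sec:star}. The law of $\tau$ has a positive density on the box $\mathcal B=\prod_{v\in L}[0,a_v]$, so ``almost surely'' and ``for Lebesgue-a.e.\ $\tau\in\mathcal B$'' mean the same. An allocation $y$ is charged $\tau_v$ per unit of mass in $v$. In terms of the \emph{prices} $\pi_i=\pi_i(\tau)=\sum_{v\in L,\,v\ni i}\tau_v$, the penalty is $\langle\pi,y\rangle=\sum_{v\in L}\tau_vy_v$.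

\begin{lemma}\label{lem:lip}
For $\tau\in\mathcal B$ we have $0\le\pi_i\le D_{\mathrm{root}}$, $|\pi_i-\pi_j|\le D(i,j)$, and $\min_{y\in\Delta}[W_D(y',y)+\langle\pi,y\rangle]=\langle\pi,y'\rangle$ for all $y'\in\Delta$.
\end{lemma}

\begin{proof}
Let $p$ be an internal node and $i\in p$. The nodes strictly below $p$ that contain $i$ have parents of diameters at most $D_p,D_p/4,D_p/16,\dots$, so they contribute to $\pi_i$ an amount in $[0,\frac34D_p\sum_{m\ge0}4^{-m}]=[0,D_p]$. For $p$ the root this is the first claim. For $p=\mathrm{lca}(i,j)$, nodes that contain $p$ contribute equally to $\pi_i$ and $\pi_j$, so $|\pi_i-\pi_j|\le D_p=D(i,j)$. By (W3) the minimum in the last claim is attained at $y=y'$.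
\end{proof}

This is the reason for truncating the exponential law. On two points at distance $1$ with all mass at the penalized point, a penalty $\tau>1$ makes the minimizer of $w_0(y)+\tau y=(1-y)+\tau y$ equal to $0$: it would move before any request arrives.

\subsection{Perturbed values}

A request has $n$ components that pull in different directions. To have a definite direction of motion we add them one at a time. For $t\ge1$, $0\le k\le n$ and $\tau\in\mathbb R^L$ let
\begin{equation}\label{eq:V}
V_{t,k}(\tau)=\min_{y\in\Delta}\Big[w_{t-1}(y)+\sum_{i\le k}c_{t,i}(y_i)+\sum_{v\in L}\tau_vy_v\Big].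
\end{equation}
The minimum is attained since the costs are continuous. Recall that a finite concave function $V$ on $\mathbb R^m$ is continuous and differentiable a.e., and that at a point $\tau$ of differentiability the gradient is the only \emph{supergradient}, that is, the only vector $\zeta$ with $V(\tau')\le V(\tau)+\langle\zeta,\tau'-\tau\rangle$ for all $\tau'$.

\begin{lemma}\label{lem:grad}
$V_{t,k}$ is concave, and nondecreasing and $1$-Lipschitz in each coordinate $\tau_v$. Wherever it is differentiable, in particular for a.e.\ $\tau$, the minimizer in \eqref{eq:V} is unique; call it $Y_{t,k}=Y_{t,k}^\tau$. It is a measurable function of $\tau$, and $Y_{t,k,v}=\partial V_{t,k}/\partial\tau_v$ for $v\in L$.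
\end{lemma}

\begin{proof}
$V=V_{t,k}$ is a finite minimum of affine functions of $\tau$, hence concave. If $y$ is a minimizer at $\tau$, using $y$ at $\tau'$ gives $V(\tau')\le V(\tau)+\sum_v(\tau'_v-\tau_v)y_v$, so $(y_v)_{v\in L}\in[0,1]^L$ is a supergradient. For $\tau'=\tau+se_v$ with $s\ge0$, this inequality at $\tau$ gives $V(\tau')\le V(\tau)+s$, and at $\tau'$ it gives $V(\tau)\le V(\tau')$. At a point of differentiability every minimizer has $y_v=\partial V/\partial\tau_v$ for $v\in L$. These numbers determine $y$ from the root down: $y_{\mathrm{root}}=1$ and $y_{h(p)}=y_p-\sum_{v\in L(p)}y_v$. Partial derivatives are limits of continuous difference quotients, so $Y_{t,k}$ is measurable.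
\end{proof}

The proof shows that heavy children need no penalty for uniqueness.

\begin{lemma}\label{lem:match}
On $\mathcal B$ we have $V_{1,0}(\tau)=\langle\pi,x(0)\rangle$ and $V_{t+1,0}=V_{t,n}$ for $t\ge1$. Almost surely $Y_{1,0}=x(0)$ and $Y_{t+1,0}=Y_{t,n}$.
\end{lemma}

\begin{proof}
By \eqref{eq:work} and Lemma~\ref{lem:lip}, for $\tau\in\mathcal B$,
\[
V_{t+1,0}(\tau)=\min_{y'}\Big[w_{t-1}(y')+c_t(y')+\min_y\big(W_D(y',y)+\langle\pi,y\rangle\big)\Big]=V_{t,n}(\tau),
\]
and $V_{1,0}(\tau)=\min_y[W_D(x(0),y)+\langle\pi,y\rangle]=\langle\pi,x(0)\rangle$, a minimum attained at $x(0)$. Functions that agree on the interior of $\mathcal B$ have the same gradient there, the boundary of $\mathcal B$ is null, and by Lemma~\ref{lem:grad} the gradient determines the minimizer.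
\end{proof}

\medskip\noindent\textbf{The algorithm.} At time $t$ play $x(t)=\mathbb E\,Y^\tau_{t,n}\in\Delta$.

\medskip
This depends only on $D$, $x(0)$ and $c_1,\dots,c_t$. The algorithm is deterministic; $\tau$ only serves to define an average.

Fix a request sequence of length $T\ge1$. A \emph{sub-step} is a pair $\sigma=(t,k)$ with $1\le t\le T$, $1\le k\le n$, and $r(\sigma)=k$ is its \emph{requested leaf}. Put
\[
F_\sigma=V_{t,k}-V_{t,k-1},\qquad Z_\sigma=Y_{t,k}-Y_{t,k-1},\qquad z_\sigma=\mathbb EZ_\sigma .
\]
Here $F_\sigma\ge0$ because costs are nonnegative. By Lemma~\ref{lem:match}, sums over all sub-steps telescope across times: $\sum_\sigma F_\sigma=V_{T,n}-V_{1,0}$ on $\mathcal B$, $\sum_\sigma Z_\sigma=Y_{T,n}-x(0)$ almost surely, and $x(t)-x(t-1)=\sum_kz_{(t,k)}$. On $\mathcal B$ we have $V_{1,0}\ge0$ and $V_{T,n}\le\min_y[w_{T-1}(y)+c_T(y)]+\max_i\pi_i$, so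
\begin{equation}\label{eq:budget}
\sum_\sigma\mathbb EF_\sigma\le\mathrm{OPT}+D_{\mathrm{root}}.
\end{equation}
All costs of the algorithm will be charged to this budget.

\begin{proposition}\label{prop:service}
The total service cost is at most $\mathrm{OPT}+D_{\mathrm{root}}$.
\end{proposition}

\begin{proof}
With $Y=Y_{t,n}$ we have $V_{t,n}=w_{t-1}(Y)+\langle\pi,Y\rangle+c_t(Y)\ge V_{t,0}+c_t(Y)$. By Jensen's inequality $c_t(x(t))\le\mathbb Ec_t(Y)\le\mathbb E[V_{t,n}-V_{t,0}]=\sum_k\mathbb EF_{(t,k)}$. Sum over $t$ and use \eqref{eq:budget}.
\end{proof}

Without convexity an average of allocations can be worse than all of them: if both of two points have cost $1-x^2$, then $(1,0)$ and $(0,1)$ pay $1$ and their midpoint pays $\frac32$.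

\section{The points are substitutes}\label{sec:substitutes}

Integration by parts computes the signed quantity $z_{\sigma,v}$, whereas movement is a sum of absolute values. We need to know the signs, and the next lemma says that they depend only on the position of the requested leaf. The argument of Section~\ref{sec:two}(iii) shows only that the requested leaf gains. That no other leaf gains does not follow from convexity of the function being minimized: on three points, $3|y_1-y_2|+y_1+y_2$ has the unique minimizer $(0,0,1)$, and after adding $3(1-y_1)$ the unique minimizer is $(\frac12,\frac12,0)$. We have to use that work functions come from flows.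

\begin{lemma}\label{lem:subs}
Almost surely, for every sub-step $\sigma$, $Z_{\sigma,\ell}\le0$ for all leaves $\ell\ne r(\sigma)$. Consequently, for every node $v$,
\[
Z_{\sigma,v}\le0\ \text{ if }r(\sigma)\notin v,\qquad Z_{\sigma,v}=\sum_{\ell\notin v}|Z_{\sigma,\ell}|\ge0\ \text{ if }r(\sigma)\in v.
\]
\end{lemma}

\begin{figure}[t]
\centering
\begin{tikzpicture}[x=2.1cm,y=-1.1cm,>=stealth,every node/.style={inner sep=1.5pt}]
\foreach \y in {1,2,3}{
  \node (a0\y) at (0,\y) {$A_{\y,0}$};
  \node (b1\y) at (1,\y) {$B_{\y,1}$};
  \node (a1\y) at (2,\y) {$A_{\y,1}$};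
  \node (b2\y) at (3,\y) {$B_{\y,2}$};}
\node (w) at (4,2) {$\omega$};
\foreach \y in {1,2,3}{
  \draw[->,gray] (b1\y)--(a1\y);
  \draw[->,gray] (b2\y)--(w);
  \foreach \x in {1,2,3}{
    \draw[->,gray] (a0\y)--(b1\x);
    \draw[->,gray] (a1\y)--(b2\x);}}
\draw[->,very thick] (a12)--(b21);
\draw[->,very thick] (b21)--(w);
\draw[->,very thick,dashed] (a12)--(b22);
\draw[->,very thick,dashed] (b22)--(w);
\end{tikzpicture}
\caption{The flow network for $n=3$ points and time $t=2$. Arcs from $A$ to $B$ carry transport plans, arcs leaving $B$ carry the allocations. In bold, a cycle through the sink $\omega$: it raises the flow on the solid arcs and lowers it on the dashed arcs, so it raises the final mass of one point and lowers that of exactly one other.}\label{fig:flow}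
\end{figure}

\begin{proof}
Let $\sigma=(t,k)$, $r=k$, and fix $\tau$ at which the minimizers $Y_{t,k-1}$ and $Y_{t,k}$ are unique.

\emph{The network} (Figure~\ref{fig:flow}) has nodes $A_{i,s}$ ($0\le s\le t-1$), $B_{i,s}$ ($1\le s\le t$) and a sink $\omega$. Node $A_{i,0}$ has supply $x_i(0)$, the sink has demand $1$, and flow is conserved at all other nodes. The arcs, with the cost of carrying flow $\phi\in[0,1]$, are
\begin{itemize}
\item $A_{i,s-1}\to B_{i',s}$ for $1\le s\le t$, with cost $D(i,i')\phi$;
\item $B_{i,s}\to A_{i,s}$ for $1\le s\le t-1$, with cost $c_{s,i}(\phi)$;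
\item $e_i\colon B_{i,t}\to\omega$, with cost $\pi_i\phi+c_{t,i}(\phi)$ if $i\le k-1$ and $\pi_i\phi$ otherwise.
\end{itemize}
Let $\mathcal C(f)$ be the total cost of a feasible flow $f$, a sum of convex functions of single arc flows, and let $\mathcal C'(f)=\mathcal C(f)+c_{t,r}(f(e_r))$. A feasible flow is the same as a sequence $x(0),y(1),\dots,y(t-1),y$ in $\Delta$ with transport plans between consecutive terms; the \emph{final vector} is $y_i=f(e_i)$. By \eqref{eq:unfold}, the least value of $\mathcal C$ among flows with final vector $y$ is the expression minimized in $V_{t,k-1}(\tau)$, and the least value of $\mathcal C'$ is the one minimized in $V_{t,k}(\tau)$. Optimal flows $f$ for $\mathcal C$ and $f'$ for $\mathcal C'$ exist by compactness. Every optimal flow for $\mathcal C$ has final vector $Y_{t,k-1}$, and $f'$ has final vector $Y_{t,k}$.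

\emph{Cycle decomposition.} The difference $f'-f$ has zero net flow at every node. Reversing the arcs on which it is negative turns it into a nonnegative circulation, and a nonnegative circulation is a positive combination of simple directed cycles inside its support. So $f'-f=\sum_m\epsilon_m\gamma_m$ with $\epsilon_m>0$, where $\gamma_m$ is a simple cycle, equal to $+1$ on arcs used forward, $-1$ on arcs used backward and $0$ elsewhere, and on each arc the nonzero values $\gamma_m$ all have the sign of $f'-f$.

\emph{Exchange.} Suppose $f'(e_\ell)>f(e_\ell)$ for some $\ell\ne r$. Then some $\gamma=\gamma_m$ uses $e_\ell$ forward; let $\epsilon=\epsilon_m$. The cycle enters $\omega$ through $e_\ell$, visits $\omega$ once, and leaves it backward along one arc $e_{\ell'}$, $\ell'\ne\ell$. Hence $\gamma(e_r)\in\{0,-1\}$. Because the signs agree, $f+\epsilon\gamma$ and $f'-\epsilon\gamma$ lie between $f$ and $f'$ on every arc, so both are feasible. If $\psi$ is convex and $\alpha',\beta'$ lie between $\alpha,\beta$ with $\alpha'+\beta'=\alpha+\beta$, then $\alpha'=(1-\theta)\alpha+\theta\beta$ and $\beta'=\theta\alpha+(1-\theta)\beta$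 for one $\theta\in[0,1]$, so $\psi(\alpha')+\psi(\beta')\le\psi(\alpha)+\psi(\beta)$. Applied on each arc, this gives $\mathcal C(f+\epsilon\gamma)+\mathcal C(f'-\epsilon\gamma)\le\mathcal C(f)+\mathcal C(f')$. Moreover $(f'-\epsilon\gamma)(e_r)\ge f'(e_r)$ and $c_{t,r}$ is non-increasing; this is the only place where monotonicity enters the proof of Theorem~\ref{thm:ultra}. Therefore
\[
\mathcal C(f+\epsilon\gamma)+\mathcal C'(f'-\epsilon\gamma)\le\mathcal C(f)+\mathcal C'(f').
\]
Since $\mathcal C'(f'-\epsilon\gamma)\ge\mathcal C'(f')$, the flow $f+\epsilon\gamma$ is optimal for $\mathcal C$. Its final vector exceeds $Y_{t,k-1}$ by $\epsilon$ at $\ell$, a contradiction. The statements for nodes follow by summing over leaves and using $\sum_\ell Z_{\sigma,\ell}=0$.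
\end{proof}

Since the sign of $Z_{\sigma,v}$ does not depend on $\tau$, we have $|z_{\sigma,v}|=\mathbb E|Z_{\sigma,v}|$, and the statements of the lemma hold for $z_\sigma$ as well.

\section{The movement cost}\label{sec:movement}

For a node $v$ define its total gain, its total loss and its share of the budget:
\[
P_v=\sum_{\sigma:\,r(\sigma)\in v}z_{\sigma,v}\ge0,\qquad N_v=\sum_{\sigma:\,r(\sigma)\notin v}|z_{\sigma,v}|,\qquad S_v=\sum_{\sigma:\,r(\sigma)\in v}\mathbb EF_\sigma .
\]
All sums are finite. We have $N_{\mathrm{root}}=0$, and $P_v-N_v=x_v(T)-x_v(0)$ gives $|P_v-N_v|\le1$. For internal $p$ put $m_p=\sum_{v\in L(p)}P_v$ and $\beta_p=\sum_{v\in L(p)}b_v$. The plan is to bound the gains of light nodes by the budget, up to an error given by the losses $N_p$, and then to bound losses by gains one level higher, where diameters are $4$ times larger.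

\subsection{Gains of light nodes}

Fix $v\in L$, drop the index $v$ from $a,\kappa,\lambda,b,g$, and let $G(u)=\int_0^ug$. For $u\in[0,a]$ let $\mathbb E_u$ be the expectation with $\tau_v=u$ fixed and the other coordinates random, and put $\varphi_\sigma(u)=\mathbb E_uF_\sigma\ge0$. As $F_\sigma$ is continuous, this makes sense for every $u$, including $u=a$.

\begin{lemma}\label{lem:ibp}
$\varphi_\sigma$ is Lipschitz with $\varphi_\sigma'(u)=\mathbb E_uZ_{\sigma,v}$ for a.e.\ $u$, and
\begin{align}
z_{\sigma,v}&\le\lambda\,\mathbb EF_\sigma+\tfrac ba\,\varphi_\sigma(a),\label{eq:ibp-a}\\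
\varphi_\sigma(a)&=\mathbb EF_\sigma+\int_0^aG(u)\,\mathbb E_uZ_{\sigma,v}\,du.\label{eq:ibp-b}
\end{align}
\end{lemma}

\begin{proof}
Write $\tau=(u,\tau')$ with $u=\tau_v$. By Lemma~\ref{lem:grad}, $F_\sigma$ is Lipschitz in $u$, hence the integral of its derivative, and $\partial F_\sigma/\partial u=Z_{\sigma,v}$ for a.e.\ $\tau$. By Fubini's theorem, for a.e.\ $\tau'$ this holds for a.e.\ $u$, so $F_\sigma(u,\tau')-F_\sigma(0,\tau')=\int_0^uZ_{\sigma,v}(s,\tau')\,ds$. The integrand is bounded by $1$; averaging over $\tau'$ gives $\varphi_\sigma(u)-\varphi_\sigma(0)=\int_0^u\mathbb E_sZ_{\sigma,v}\,ds$. By independence $\int_0^a\varphi_\sigma g=\mathbb EF_\sigma$ and $\int_0^a\varphi_\sigma'g=z_{\sigma,v}$. Integration by parts is valid for Lipschitz functions. With $g'=-\lambda g$ it gives $z_{\sigma,v}=\varphi_\sigma(a)g(a)-\varphi_\sigma(0)g(0)+\lambda\mathbb EF_\sigma$, which implies \eqref{eq:ibp-a}. With $G(0)=0$ and $G(a)=1$ it gives $\int_0^aG\varphi'_\sigma=\varphi_\sigma(a)-\mathbb EF_\sigma$.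
\end{proof}

Multiply \eqref{eq:ibp-a} by $a$ and sum over $\sigma$ with $r(\sigma)\in v$:
\begin{equation}\label{eq:gain}
a_vP_v\le\kappa_vS_v+b_vR_v,\qquad R_v:=\sum_{\sigma:\,r(\sigma)\in v}\varphi_\sigma(a_v).
\end{equation}
Since $\varphi_\sigma\ge0$, the boundary term $R_v$ can only grow if we sum over more sub-steps, and the question is how many to include. With none added, \eqref{eq:ibp-b} expresses $R_v$ through the gains of $v$ itself, and the estimate below would return $a_vP_v$ on the right of \eqref{eq:gain}. With all sub-steps, as in Section~\ref{sec:star}, the sum telescopes, but then the whole budget is charged $\sum_{v\in L}b_v$ times, which is of order $n$ for a complete binary tree. The right choice is the sub-steps inside the parent $p$: the budget charged is only $S_p$, and the gains and losses of $v$ cancel except for the losses caused by requests outside $p$.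

\begin{lemma}\label{lem:boundary}
For every internal node $p$,
\[
\tfrac34D_pm_p\le\sum_{v\in L(p)}\kappa_vS_v+\beta_pS_p+\tfrac34D_pN_p+\tfrac34D_p\beta_p .
\]
\end{lemma}

\begin{proof}
Let $v\in L(p)$, with notation as above. By \eqref{eq:ibp-b},
\[
R_v\le\sum_{\sigma:\,r(\sigma)\in p}\varphi_\sigma(a)=S_p+\int_0^aG(u)\,\mathbb E_u\Big[\sum_{\sigma:\,r(\sigma)\in p}Z_{\sigma,v}\Big]du .
\]
Almost surely, since all $Z_{\sigma,v}$ add up to $Y_{T,n,v}-x_v(0)\le1$,
\[
\sum_{\sigma:\,r(\sigma)\in p}Z_{\sigma,v}\le1+\Xi_v,\qquad\Xi_v:=\sum_{\sigma:\,r(\sigma)\notin p}|Z_{\sigma,v}| .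
\]
The term $1$ contributes at most $a$, as $G\le1$. For $\Xi_v$ we return to the true law of $\tau_v$: since $g$ is decreasing, $G(u)\le1\le g(u)/g(a)=\frac ab\,g(u)$, so $\int_0^aG(u)\,\mathbb E_u\Xi_v\,du\le\frac ab\mathbb E\,\Xi_v$. The large factor $1/b$ cancels against the $b$ in \eqref{eq:gain}:
\[
b_vR_v\le b_vS_p+a_vb_v+a_v\,\mathbb E\,\Xi_v .
\]
If $r(\sigma)\notin p$, all leaves of $p$ lose mass by Lemma~\ref{lem:subs}, so $\sum_{v\in L(p)}|Z_{\sigma,v}|\le|Z_{\sigma,p}|$, and therefore $\sum_{v\in L(p)}\mathbb E\,\Xi_v\le N_p$. Insert this in \eqref{eq:gain} and sum over $v\in L(p)$, where $a_v=\frac34D_p$.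
\end{proof}

\subsection{The charges along a path add up to a logarithm}

Let $Q=\sum_{v\in L}\kappa_vS_v+\sum_{p}\beta_pS_p$; here and below $p$ ranges over internal nodes.

\begin{lemma}\label{lem:path}
$\beta_p\le1-|h(p)|/|p|\le1$ for all $p$, and $Q\le3.443\ln n\cdot(\mathrm{OPT}+D_{\mathrm{root}})$.
\end{lemma}

\begin{proof}
For $q=q_v\le\frac12$ we have $e^{\kappa_v}=q^{-2}$, $1-q^2\ge\frac34$ and $q\ln(1/q)\le1/e$, so
\[
b_v=\frac{2q^2\ln(1/q)}{1-q^2}\le\frac83\,q\cdot q\ln(1/q)\le\frac8{3e}\,q\le q .
\]
Summing over $v\in L(p)$ gives the first claim. Exchanging the order of summation,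
\[
Q=\sum_\sigma\mathbb EF_\sigma\Big[\sum_{v\in L,\,v\ni r(\sigma)}\kappa_v+\sum_{p\ni r(\sigma)}\beta_p\Big].
\]
Let $M=p_0\supset p_1\supset\dots\supset p_m=\{r\}$ be the path to a leaf $r$ and $\rho_i=|p_i|/|p_{i+1}|>1$, so $\prod_{i<m}\rho_i=n$. The first sum in the bracket is at most $\sum_i2\ln\rho_i=2\ln n$. For the second, if $p_{i+1}$ is heavy then $\beta_{p_i}\le1-1/\rho_i\le\ln\rho_i\le\log_2\rho_i$, and if $p_{i+1}$ is light then $\rho_i\ge2$ and $\beta_{p_i}\le1\le\log_2\rho_i$. So the bracket is at most $2\ln n+\log_2n\le3.443\ln n$. Now use \eqref{eq:budget}.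
\end{proof}

This is why heavy children carry no penalty. The function $\kappa/(e^\kappa-1)$ is decreasing, so a child with $q\ge\frac12$, given the rate $\kappa=2\ln(1/q)\le2\ln2$, would have $b\ge\frac23\ln2$. On a tree of depth $n-1$, where every internal node has one leaf child and one other child, this would cost a constant at every level.

\subsection{Losses are paid by gains one level up}

\begin{lemma}\label{lem:loss}
For internal $p$: $N_v\le P_v+1$ for $v\in L(p)$, and $N_{h(p)}\le N_p+m_p$.
\end{lemma}

\begin{proof}
The first bound is part of $|P_v-N_v|\le1$. Let $h=h(p)$ and $r(\sigma)\notin h$. If $r(\sigma)\notin p$, all leaves of $p$ lose mass, so $|z_{\sigma,h}|\le|z_{\sigma,p}|$; these terms add up to at most $N_p$. Otherwise $r(\sigma)$ lies in some $v\in L(p)$, and $|z_{\sigma,h}|\le\sum_{\ell\notin v}|z_{\sigma,\ell}|=z_{\sigma,v}$ by Lemma~\ref{lem:subs}; these terms add up to at most $m_p$.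
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ultra}]
The service cost is bounded in Proposition~\ref{prop:service}. For the movement let
\[
\mathcal P=\sum_pD_pm_p,\qquad\mathcal N=\sum_pD_pN_p,\qquad K=\sum_{v\ne\mathrm{root}}D_{p(v)}=\sum_pD_p\,(|L(p)|+1)\le2nD_{\mathrm{root}}.
\]
Since $N_{\mathrm{root}}=0$, every nonzero term of $\mathcal N$ belongs to a child $v$ of some $p$, with $D_v\le D_p/4$. By Lemma~\ref{lem:loss},
\[
\mathcal N\le\sum_p\frac{D_p}4\Big[\big(m_p+|L(p)|\big)+\big(N_p+m_p\big)\Big]\le\tfrac12\mathcal P+\tfrac14\mathcal N+\tfrac14K,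
\]
that is, $\mathcal N\le\frac23\mathcal P+\frac13K$. Lemma~\ref{lem:boundary}, multiplied by $\frac43$ and summed over $p$, together with $\beta_p\le1$, gives
\[
\mathcal P\le\tfrac43Q+\mathcal N+K\le\tfrac43Q+\tfrac23\mathcal P+\tfrac43K,\qquad\text{so}\qquad\mathcal P\le4Q+4K .
\]
By \eqref{eq:tree} and $|x_v(t)-x_v(t-1)|\le\sum_k|z_{(t,k),v}|$, the total movement is at most $\frac12\sum_{v\ne\mathrm{root}}D_{p(v)}(P_v+N_v)$. For $v\in L(p)$ we have $P_v+N_v\le2P_v+1$, and for $v=h(p)$ we have $P_v+N_v\le2N_v+1\le2N_p+2m_p+1$. Hence
\[
\text{movement}\le2\mathcal P+\mathcal N+\tfrac12K\le\tfrac83\mathcal P+\tfrac56K\le\tfrac{32}3Q+12K .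
\]
By Lemma~\ref{lem:path} and $\frac{32}3\cdot3.443<37$, this is at most $37\ln n\cdot\mathrm{OPT}+A$ with $A=(37\ln n+24n)\,D_{\mathrm{root}}$.
\end{proof}

\begin{remark}
Suppose diameters shrink by a factor $\theta>1$ from a node to its children in place of $4$. Taking $a_v=(1-1/\theta)D_{p(v)}$ preserves Lemma~\ref{lem:lip}, and the last proof gives $\mathcal N\le\frac2{\theta-1}\mathcal P+\frac1{\theta-1}K$ and $\mathcal P\le\frac\theta{\theta-1}Q+\mathcal N+K$. The two inequalities bound $\mathcal P$ only if $\theta>3$. This is why Lemma~\ref{lem:round} rounds to powers of $4$ and not of $2$.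
\end{remark}

\section{Metrical task systems, general metrics and $k$-server}\label{sec:consequences}

\subsection{MTS reduces to MAP on the same metric}

By \emph{fractional MTS} we mean the model of Section~\ref{sec:intro} with states $p(t)\in\Delta$ and service cost $\langle\alpha_t,p(t)\rangle$, $\alpha_t\in\mathbb R^M_+$. Let $k=n-1$. The map $p\mapsto y=(\mathbf 1-p)/k$ is a bijection from $\Delta$ onto $\Delta_k=\{y\in\Delta:y_i\le\frac1k\text{ for all }i\}$, and it turns costs that increase with $p_i$ into costs that decrease with $y_i$. A MAP algorithm may leave $\Delta_k$. The next lemma lets us follow it from inside $\Delta_k$ at no extra cost.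

\begin{lemma}\label{lem:shadow}
For $z\in\Delta_k$ and $x\in\Delta$ there is $z'\in\Delta_k$ with $z'_i\ge\min(x_i,\frac1k)$ for all $i$ and $W_d(z,z')+W_d(z',x)=W_d(z,x)$.
\end{lemma}

\begin{proof}
The set of $z'\in\Delta_k$ that satisfy the equality is compact and contains $z$; choose $z'$ in it minimizing $W_d(z',x)$. Suppose $z'_i<\min(x_i,\frac1k)$, and let $\mu$ be an optimal plan from $z'$ to $x$. Since $\mu_{ii}\le z'_i<x_i$, some $j\ne i$ has $\mu_{ji}>0$. Let $0<\epsilon\le\min(\mu_{ji},\frac1k-z'_i)$, and obtain $z''\in\Delta_k$ from $z'$ by moving $\epsilon$ from $j$ to $i$. Shifting $\epsilon$ from $\mu_{ji}$ to $\mu_{ii}$ shows $W_d(z'',x)\le W_d(z',x)-\epsilon d(i,j)$, and $W_d(z,z'')\le W_d(z,z')+\epsilon d(i,j)$. The sum is at most $W_d(z,x)$, so by the triangle inequality $z''$ satisfies the equality, against the choice of $z'$.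
\end{proof}

\begin{proposition}\label{prop:mts}
If MAP with non-increasing convex costs has a $\rho$-competitive algorithm on $(M,d)$, then so has fractional MTS.
\end{proposition}

\begin{proof}
Start the MAP algorithm at $x(0)=(\mathbf 1-p(0))/k$ and give it the costs $c_{t,i}(x)=\alpha_{t,i}(\frac1k-x)^+$. If $y,y'\in\Delta_k$ correspond to $p,p'$, then $c_t(y)=\langle\alpha_t,p\rangle/k$, and $W_d(y,y')=W_d(p,p')/k$ by the duality formula in (W3), since $y-y'=-(p-p')/k$. So a trajectory in $\Delta_k$ has MAP cost equal to $\frac1k$ times the MTS cost of the corresponding trajectory, and $\mathrm{OPT}_{\mathrm{MAP}}\le\mathrm{OPT}_{\mathrm{MTS}}/k$.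

Let $x(t)$ be the MAP allocations, $\hat x(0)=x(0)$, and let $\hat x(t)$ be a point $z'$ of Lemma~\ref{lem:shadow} for $z=\hat x(t-1)$, $x=x(t)$. The equality in the lemma and the triangle inequality give
\[
W_d(\hat x(t-1),\hat x(t))\le W_d(\hat x(t-1),x(t-1))+W_d(x(t-1),x(t))-W_d(\hat x(t),x(t)).
\]
The sum telescopes, so $\hat x$ moves in total at most as much as $x$. Also $0\le\frac1k-\hat x_i(t)\le(\frac1k-x_i(t))^+$, so $c_t(\hat x(t))\le c_t(x(t))$. Hence $p(t)=\mathbf 1-k\hat x(t)$ has MTS cost at most $k(\rho\,\mathrm{OPT}_{\mathrm{MAP}}+A)\le\rho\,\mathrm{OPT}_{\mathrm{MTS}}+kA$.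
\end{proof}

Every lower bound for randomized MTS on a given metric thus transfers to MAP on that metric. This applies to the bounds of Bubeck, Coester and Rabani \cite{BCR}, quoted without proof: $\Omega(\log n)$ on every $n$-point metric and $\Omega(\log^2n)$ on some $n$-point metrics. So Theorem~\ref{thm:hst} has the right order on each HST, and it cannot hold for all metrics.

\subsection{General metrics}

\begin{corollary}\label{cor:general}
MAP has an $O(\log^2n)$-competitive algorithm on every $n$-point metric.
\end{corollary}

\begin{proof}
By Fakcharoenphol, Rao and Talwar \cite{FRT}, for every $n$-point metric $d$ there is a random HST metric $d'\ge d$ on $M$ with $\mathbb E\,d'(i,j)=O(\log n)\,d(i,j)$ for all $i,j$. The mean of the random vector $(d'(i,j))_{i,j}$ lies in the convex hull of its values, so by Carath\'eodory's theorem we may assume that $d'$ takes finitely many values. Run the algorithm of Theorem~\ref{thm:hst} on each value $d'$, obtain $x^{d'}(t)$, and play $x(t)=\mathbb E\,x^{d'}(t)$. By convexity of the costs, by (W2) and by $d\le d'$, the cost is at most $\mathbb E[600\ln n\cdot\mathrm{OPT}_{d'}+A_{d'}]$,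 and $\mathbb EA_{d'}$ is finite and independent of the requests. Take a near-optimal offline solution for $d$ with optimal plans $\mu$, and evaluate it in $d'$: the service is unchanged and $\mathbb E\sum_{i,j}\mu_{ij}d'(i,j)=O(\log n)\sum_{i,j}\mu_{ij}d(i,j)$. So $\mathbb E\,\mathrm{OPT}_{d'}\le O(\log n)\,\mathrm{OPT}_d$.
\end{proof}

\subsection{Fractional $k$-server}

By \emph{fractional $k$-server} we mean the following: server mass $k\ge1$ is spread over $M$, a request at time $t$ is a point $r_t$ that must then hold mass at least $1$, and only movement is paid. After scaling by $\frac1k$, states lie in $\Delta$ and $r_t$ must hold at least $\frac1k$.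

\begin{corollary}\label{cor:server}
For every $k$, fractional $k$-server on $n$-point HST metrics has an $O(\log n)$-competitive algorithm.
\end{corollary}

\begin{proof}
Let $\delta=\operatorname{diam}(d)$. Give the algorithm of Theorem~\ref{thm:hst} the cost $2\delta(\frac1k-x)^+$ at $r_t$ and $0$ elsewhere, and let $s_t=(\frac1k-x_{r_t}(t))^+$, $s_0=0$. Play the allocation $\hat x(t)$ obtained from $x(t)$ by bringing mass $s_t$ to $r_t$ from other points, which hold $1-x_{r_t}(t)\ge s_t$. It is feasible and $W_d(x(t),\hat x(t))\le s_t\delta$. The movement of $\hat x$ exceeds that of $x$ by at most $\sum_t(s_{t-1}+s_t)\delta\le\sum_t2\delta s_t$, which is the service cost of $x$. So $\hat x$ pays at most the total MAP cost of $x$. A feasible server solution has MAP service cost $0$, so the MAP optimum is at most the scaled server optimum.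
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC} Nikhil Bansal, Christian Coester, \emph{Online metric allocation}, arXiv:2111.15169 (2021).

\bibitem{BCR} Bubeck, Coester and Rabani, STOC 2023.

\bibitem{FRT} Fakcharoenphol, Rao and Talwar, STOC 2003.

\end{thebibliography}
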